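\title{Positive braids whose signature is less than half the first Betti number}

\begin{abstract}
We show that the inequality $-\sigma>\frac12\mathrm{b}_1$ between the signature and the first Betti number fails for closures of positive braids. The counterexamples are explicit periodic braids on $72$ strands. The infimum of $-\sigma/\mathrm{b}_1$ over non-trivial positive braids is less than $0.4913$, and for every $b\ge72$ the quantity $-\sigma-\frac12\mathrm{b}_1$ is unbounded below on positive braids on $b$ strands whose closure is a knot. The proof combines the Gordon--Litherland formula with a discrete Fourier transform, which reduces the signature to the spectrum of a tridiagonal matrix.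
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $B_b$ be the braid group on $b$ strands, with generators $a_1,\dots,a_{b-1}$ and relations $a_ia_j=a_ja_i$ for $|i-j|\ge2$ and $a_ia_ja_i=a_ja_ia_j$ for $|i-j|=1$. Each $a_i$ is a positive crossing, so the closure of $a_1^3\in B_2$ is the positive (right-handed) trefoil. A \emph{positive braid} is an element $\beta\in B_b$ that can be written as a word $a_{s_1}\cdots a_{s_l}$ without inverses. The relations preserve the number of letters, so the \emph{length} $l=l(\beta)$ does not depend on the positive word.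

We compare two invariants of an oriented link $L$. The \emph{first Betti number} $\mathrm{b}_1(L)$ is the smallest first Betti number of a Seifert surface for $L$, connected or not; for a knot it is twice the genus. The \emph{signature} $\sigma(L)$ is the classical (Trotter) signature. To define it, take a connected Seifert surface $\Sigma$ and the Seifert form $\theta(x,y)=\operatorname{lk}(x,y^+)$ on $H_1(\Sigma)$, where $y^+$ is $y$ pushed off $\Sigma$ in the positive normal direction. The signature of the symmetrized form $\theta(x,y)+\theta(y,x)$, that is, the number of its positive eigenvalues minus the number of its negative ones, does not depend on $\Sigma$. It equals $\sigma(L)$ up to a global sign, which we fix by requiring that the positive trefoil have signature $-2$. For a braid $\beta$, we write $\mathrm{b}_1(\beta)$ and $\sigma(\beta)$ for the invariants of its closure, and we call $\beta$ \emph{non-trivial} if its closure is not an unlink, that is, if $\mathrm{b}_1(\beta)\ne0$. Three facts frame the question.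
\begin{enumerate}
\item[(i)] (Bennequin) For a positive braid $\beta$ on $b$ strands, $\mathrm{b}_1(\beta)=l(\beta)-b+c$, where $c$ is $1$ plus the number of generators $a_i$ not used in a positive word for $\beta$.
\item[(ii)] For every link $L$, $-\mathrm{b}_1(L)\le\sigma(L)\le \mathrm{b}_1(L)$.
\item[(iii)] (Rudolph) The closure of a non-trivial positive braid has strictly negative signature.
\end{enumerate}
By (ii) and (iii) the ratio $-\sigma/\mathrm{b}_1$ of a non-trivial positive braid lies in $(0,1]$, and one asks how small it can be. For $a_1^m\in B_2$ with $m\ge2$ the ratio is $1$ (Example~\ref{ex:two}). For the torus links $T(2k+2,n)$ it tends to $\frac{k+1}{2k+1}$ as $n\to\infty$ (Example~\ref{ex:torus}). These limits decrease to $\frac12$ and stay above it, so no constant larger than $\frac12$ bounds the ratio from below, and it is tempting to guess that torus links are extremal. This is the problem posed in \cite{Feller}: does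
\begin{equation}\label{eq:question}
\mathrm{b}_1(\beta)\ \ge\ -\sigma(\beta)\ >\ \tfrac12\,\mathrm{b}_1(\beta)
\end{equation}
hold for all non-trivial positive braids $\beta$? The left inequality is fact (ii). We show that the right inequality is false.

For integers $r\ge2$ and $n\ge3$ let
\[
\beta_{r,n}=\bigl(a_1\,a_3^2\,a_5\,a_7^2\cdots a_{4r-3}\,a_{4r-1}^2\cdot a_2\,a_4\,a_6\cdots a_{4r-2}\bigr)^n\in B_{4r}.
\]
In each period the odd-index generators carry the exponents $1,2,1,2,\dots,1,2$, and each even-index generator occurs once. The length is $n(3r+2r-1)$ and all generators occur, so fact (i) gives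
\begin{equation}\label{eq:betti}
\mathrm{b}_1(\beta_{r,n})=n(5r-1)-4r+1>0 .
\end{equation}

\begin{theorem}\label{thm:counter}
For $r=18$ (that is, on $72$ strands) and every $n\ge2100$,
\[-\sigma(\beta_{18,n})<\tfrac12\,\mathrm{b}_1(\beta_{18,n}).\]
\end{theorem}

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(1)] When $r,n\to\infty$ in any manner,
\[
\frac{-\sigma(\beta_{r,n})}{\mathrm{b}_1(\beta_{r,n})}\longrightarrow\frac{3-2\kappa}{5},\qquad
\kappa=\frac1\pi\int_0^\pi\frac2\pi\arcsin\Bigl(\tfrac12\sqrt{3-\sqrt{5+4\cos\gamma}}\,\Bigr)\,d\gamma ,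
\]
and $\kappa\ge\frac14+\frac E\pi$, where $E=\frac34-\frac1\pi-\frac{\sqrt3}{2\pi}\ln(2+\sqrt3)>0.0686$. Hence $\frac{3-2\kappa}5\le\frac12-\frac{2E}{5\pi}<0.4913$. In particular, $\inf\frac{-\sigma(\beta)}{\mathrm{b}_1(\beta)}<0.4913$ over non-trivial positive braids $\beta$.
\item[(2)] For every $b\ge72$ and every $M>0$ there is a positive braid on $b$ strands whose closure is a knot and which satisfies $-\sigma<\frac12\mathrm{b}_1-M$.
\end{enumerate}
\end{theorem}

By part (1), any constant $C$ with $-\sigma\ge C\,\mathrm{b}_1$ for all positive braids satisfies $C\le\frac{3-2\kappa}5<0.4913$. For the knots in part (2), $-\sigma$ is smaller than the genus by an arbitrarily large amount. We do not claim that $72$ strands or the constant $0.4913$ is optimal.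

The proof has three steps. The Gordon--Litherland formula expresses the signature of a closed positive braid through a difference of two sums of squares (Section~\ref{sec:GL}). For a periodic braid a Fourier transform along the braid diagonalizes one of the two sums, and $-\sigma-\frac12\mathrm{b}_1$ grows linearly in the number of periods, with a slope determined by the eigenvalues of a tridiagonal matrix (Section~\ref{sec:periodic}). For the exponents $1,2,1,2,\dots$ these eigenvalues are explicit (Section~\ref{sec:alternating}), and an elementary estimate shows that the slope is negative on $72$ strands (Sections~\ref{sec:surplus} and~\ref{sec:proofs}).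

\section{The Goeritz form of a closed positive braid}\label{sec:GL}

The Seifert form lives on a space of dimension $\mathrm{b}_1$, which grows with every crossing. The Goeritz form lives on the regions of one color of a diagram; below, its dimension will not depend on the exponents of the odd-index generators.

Let $\mathcal D$ be a connected diagram on $S^2$ of an oriented link $L$, with a checkerboard coloring: the regions are white or shaded, and the two sides of each arc have different colors. At a crossing $c$, two opposite quadrants are white and two are shaded. The \emph{incidence number} $\eta(c)=\pm1$ records which pair of opposite quadrants is shaded relative to the over-strand; it changes sign if the colors are exchanged. Let $R(c),R'(c)$ be the white regions at $c$, which may coincide. The \emph{Goeritz form} is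
\[
G_{\mathcal D}(x)=\sum_c\eta(c)\,\bigl(x_{R(c)}-x_{R'(c)}\bigr)^2
\]
on the space of real functions $x$ on the set of white regions that vanish on one chosen white region. A crossing is of \emph{type II} if the orientation-respecting smoothing at $c$ merges the two shaded quadrants.

\begin{theorem}[Gordon--Litherland \cite{GL}]\label{thm:GL}
In this situation, $\sigma(L)=\operatorname{sign}(G_{\mathcal D})-\sum_{c\text{ of type II}}\eta(c)$.
\end{theorem}

Reversing the convention for $\eta$ changes the sign of the right side, and reversing the convention for $\sigma$ changes the sign of the left side. So whatever the conventions, the two sides agree up to a sign $\varepsilon=\pm1$ that is the same for all diagrams. The trefoil will remove $\varepsilon$.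

Draw the closure of a positive braid word on $b$ strands in an annulus on $S^2$, with the braid vertical. For $1\le i\le b-1$, \emph{column} $i$ is the annulus between strand positions $i$ and $i+1$; the crossings $a_i$ cut it into regions. Columns $0$ and $b$ are the two complementary discs. Color column $i$ white if $i$ is even and shaded if $i$ is odd. Every arc separates two consecutive columns, so this is a checkerboard coloring. At a crossing $a_i$ the upper and lower quadrants lie in column $i$, and the left and right quadrants lie in columns $i-1$ and $i+1$ (Figure~\ref{fig:braid}). Call the crossing $a_i$ odd or even according to $i$.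

\begin{proposition}\label{prop:A}
Let $\beta$ be given by a positive word in which all generators occur, and let $O$ be the number of odd crossings. Then
\begin{equation}\label{eq:A}
-\sigma(\beta)=O+\operatorname{sign}(G),\qquad G(x)=\sum_{c\ \mathrm{even}}\bigl(x_{R(c)}-x_{R'(c)}\bigr)^2-\sum_{c\ \mathrm{odd}}\bigl(x_{R(c)}-x_{R'(c)}\bigr)^2,
\end{equation}
where $x$ ranges over the functions on white regions that vanish on column $0$.
\end{proposition}

\begin{proof}
Since all generators occur, the diagram is connected. Since the word is positive, all crossings look alike up to translation. At an odd crossing the upper and lower quadrants are shaded, and at an even crossing the left and right ones are. Hence $\eta$ takes one value $\eta_1$ on odd crossings and the value $-\eta_1$ on even crossings, and $G_{\mathcal D}=-\eta_1G$. Both strands at a crossing run in the same vertical direction, so the oriented smoothing is vertical and merges the upper and lower quadrants. Thus the type II crossings are exactly the odd ones, and Theorem~\ref{thm:GL} gives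
\[
\varepsilon\,\sigma(\beta)=-\eta_1\bigl(\operatorname{sign}(G)+O\bigr).
\]
For $a_1^3\in B_2$ the white regions are columns $0$ and $2$; if $z$ is the value on column $2$, then $G=-3z^2$ and $\operatorname{sign}(G)+O=-1+3=2$. Since $\sigma=-2$, we get $\varepsilon=\eta_1$, which is \eqref{eq:A}.
\end{proof}

\begin{example}\label{ex:two}
For $a_1^m\in B_2$, $m\ge1$, we have $G=-mz^2$ and $-\sigma=m-1=\mathrm{b}_1$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\foreach \x/\y in {1/0,3/0,3/1,1/3,3/3,3/4}{
  \fill[gray!30] (\x,\y)--(\x+1,\y)--(\x+0.5,\y+0.5)--cycle;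
  \fill[gray!30] (\x,\y+1)--(\x+1,\y+1)--(\x+0.5,\y+0.5)--cycle;}
\foreach \y in {1,4}{
  \fill[gray!30] (1,\y)--(2,\y)--(2,\y+1)--(2.5,\y+1.5)--(2,\y+2)--(1,\y+2)--cycle;
  \fill[gray!30] (4,\y+1)--(3,\y+1)--(2.5,\y+1.5)--(3,\y+2)--(4,\y+2)--cycle;
  \draw[thick] (1,\y)--(1,\y+2) (2,\y)--(2,\y+1) (4,\y+1)--(4,\y+2);}
\foreach \x/\y in {1/0,3/0,3/1,2/2,1/3,3/3,3/4,2/5}{
  \draw[thick] (\x,\y)--(\x+1,\y+1) (\x+1,\y)--(\x+0.63,\y+0.37) (\x+0.37,\y+0.63)--(\x,\y+1);}
\node at (0.3,3) {$X$}; \node at (4.7,3) {$Z$};
\node at (2.5,0.5) {$W_t$}; \node at (2.5,3.5) {$W_{t+1}$};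
\end{tikzpicture}
\caption{Two consecutive periods of $(a_1a_3^2a_2)^n$, read upward, with the odd columns shaded. The white regions are the left disc $X$, the right disc $Z$, and one region $W_t$ of the middle column per period. The crossing $a_2$ of period $t$ joins $W_t$ to $W_{t+1}$; the crossings $a_1$ and $a_3$ of period $t$ join $W_t$ to $X$ and to $Z$.}
\label{fig:braid}
\end{figure}

\section{Periodic braids}\label{sec:periodic}

For $k\ge1$ and a vector $w=(w_1,\dots,w_{k+1})$ of positive integers, called \emph{weights}, let
\[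
\alpha_w=a_1^{w_1}a_3^{w_2}\cdots a_{2k+1}^{w_{k+1}}\cdot a_2a_4\cdots a_{2k}\in B_{2k+2},\qquad |w|=w_1+\dots+w_{k+1}.
\]
We study $\alpha_w^n$ for $n\ge1$. By fact (i), $\mathrm{b}_1(\alpha_w^n)=n(|w|+k)-2k-1$. The form $G$ in \eqref{eq:A} is indefinite, and its signature is hard to see in general. For $\alpha_w^n$ it is invariant under the rotation of the closed braid by one period, and this symmetry splits it.

\subsection*{Four strands}
Take $k=1$, so that $\alpha_w=a_1^{w_1}a_3^{w_2}a_2$, and put $s=w_1+w_2$. The white regions are $X$, $Z$ and $W_t$ for $t\in\mathbb Z/n$, as in Figure~\ref{fig:braid}. With the values $0$, $z$, $x_t$ on them,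
\[
G=\sum_t(x_{t+1}-x_t)^2-w_1\sum_tx_t^2-w_2\sum_t(z-x_t)^2 .
\]
Write $x_t=y+v_t$, where $y$ is the mean of the $x_t$ and $v$ lies in the space $V_0$ of vectors with $\sum_tv_t=0$. Cross terms between $v$ and constants vanish after summation over $t$, so
\[
G=-n\bigl(w_1y^2+w_2(z-y)^2\bigr)+\Bigl(\sum_t(v_{t+1}-v_t)^2-s\sum_tv_t^2\Bigr).
\]
The first part is negative definite of rank $2$. In the second part, $\sum_t(v_{t+1}-v_t)^2=\langle\Lambda v,v\rangle$ for the cyclic Laplacian $(\Lambda v)_t=2v_t-v_{t+1}-v_{t-1}$. The vectors $(e^{2\pi iat/n})_t$, $0\le a\le n-1$, form a basis of $\mathbb C^n$ of eigenvectors of $\Lambda$, with eigenvalues $2-2\cos\frac{2\pi a}n=4\sin^2\frac{\pi a}n$. The vector with $a=0$ is constant, so the eigenvalues of $\Lambda$ on $V_0$ are those with $1\le a\le n-1$. Since $O=ns$,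
\[
-\sigma(\alpha_w^n)=ns-2+\sum_{a=1}^{n-1}\operatorname{sgn}\Bigl(4\sin^2\frac{\pi a}n-s\Bigr).
\]
For $w=(1,1)$ and $n=4$ the closure is $T(4,4)$ (see Example~\ref{ex:torus}), and the formula gives the well-known value $8-2+(0+1+0)=7$.

\subsection*{The general formula}
With $k$ white columns in the middle, the number $s$ is replaced by a $k\times k$ matrix. Let $H=H_w$ be the symmetric tridiagonal matrix with $H_{jj}=w_j+w_{j+1}$ and $H_{j,j+1}=-w_{j+1}$. Its quadratic form is
\begin{equation}\label{eq:Hform}
\langle Hv,v\rangle=\sum_{j=1}^{k+1}w_j(v_j-v_{j-1})^2,\qquad v_0=v_{k+1}=0,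
\end{equation}
so $H$ is positive definite. Sums over $\operatorname{spec}H$ count eigenvalues with multiplicity.

\begin{proposition}\label{prop:exact}
For all weights $w$ and all $n\ge1$,
\[
-\sigma(\alpha_w^n)=n|w|-(k+1)+\sum_{h\in\operatorname{spec}H}\ \sum_{a=1}^{n-1}\operatorname{sgn}\Bigl(4\sin^2\frac{\pi a}n-h\Bigr).
\]
\end{proposition}

\begin{proof}
The white regions are column $0$, column $2k+2$, and, for $1\le j\le k$ and $t\in\mathbb Z/n$, the region $W_{j,t}$ of column $2j$ between the crossings $a_{2j}$ of periods $t-1$ and $t$. Let $W_{0,t}$ and $W_{k+1,t}$ denote columns $0$ and $2k+2$ for every $t$. The crossing $a_{2j}$ of period $t$ joins $W_{j,t}$ and $W_{j,t+1}$. The odd crossings of period $t$ come after the even crossings of period $t-1$ and before those of period $t$, so each of the $w_j$ crossings $a_{2j-1}$ of period $t$ joins $W_{j-1,t}$ and $W_{j,t}$. Let $x_{j,t}$ be the value on $W_{j,t}$, with $x_{0,t}=0$ and $x_{k+1,t}=z$. Then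
\[
G=\sum_{j=1}^k\sum_t(x_{j,t+1}-x_{j,t})^2-\sum_t\sum_{j=1}^{k+1}w_j(x_{j,t}-x_{j-1,t})^2 .
\]
Write $x_{j,t}=y_j+v_{j,t}$ with $\sum_tv_{j,t}=0$; thus $y_0=0$, $y_{k+1}=z$ and $v_{0,t}=v_{k+1,t}=0$. The first sum depends on $v$ only, and in the second the cross terms $2w_j(y_j-y_{j-1})\sum_t(v_{j,t}-v_{j-1,t})$ vanish. Hence $G$ is the orthogonal sum of two forms. One is $-n\sum_{j=1}^{k+1}w_j(y_j-y_{j-1})^2$ in the variables $y_1,\dots,y_{k+1}$; it is negative definite, because it vanishes only if $y_{k+1}=\dots=y_1=y_0=0$, and it contributes $-(k+1)$. By \eqref{eq:Hform}, the other is the form of the operator $1\otimes\Lambda-H\otimes1$ on $\mathbb R^k\otimes V_0$. Tensor products of eigenvectors of $H$ and of $\Lambda$ diagonalize it, with eigenvalues $4\sin^2\frac{\pi a}n-h$. Now apply \eqref{eq:A} with $O=n|w|$.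
\end{proof}

\subsection*{The slope}
For large $n$ the inner sum depends on the proportion of angles $\vartheta\in[0,\pi]$ with $4\sin^2\vartheta<h$. This proportion is
\[
F(h)=\frac2\pi\arcsin\frac{\sqrt h}2\quad(0<h\le4),\qquad F(h)=1\quad(h\ge4).
\]
The function $F$ is nondecreasing, and $F(2)=\frac12$, $F(3)=\frac23$, $F(4)=1$.

\begin{lemma}\label{lem:count}
For $h>0$ and $n\ge1$ let $e_n(h)=\sum_{a=1}^{n-1}\operatorname{sgn}\bigl(4\sin^2\frac{\pi a}n-h\bigr)-n\bigl(1-2F(h)\bigr)$. Then $-1<e_n(h)<3$, and $e_n(h)=1$ if $h>4$.
\end{lemma}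

\begin{proof}
Let $N$ and $N_0$ be the numbers of $a\in\{1,\dots,n-1\}$ with $4\sin^2\frac{\pi a}n<h$ and with $4\sin^2\frac{\pi a}n=h$. The sum of signs is $n-1-2N-N_0$, so $e_n(h)=2nF(h)-1-2N-N_0$. If $h>4$, or if $h=4$ and $n$ is odd, then $N=n-1$, $N_0=0$ and $e_n(h)=1$. If $h=4$ and $n$ is even, then $N=n-2$, $N_0=1$ and $e_n(h)=2$. Let $h=4\sin^2A$ with $0<A<\frac\pi2$ and put $x=nA/\pi=\frac12nF(h)\in(0,\frac n2)$. Represent the classes of $a$ modulo $n$ by nonzero integers in $(-\frac n2,\frac n2]$. Then $N$ counts those with $|a|<x$, and $N_0$ those with $|a|=x$. If $x$ is an integer, $N=2x-2$, $N_0=2$ and $e_n(h)=1$. Otherwise $N=2\lfloor x\rfloor$, $N_0=0$ and $e_n(h)=4(x-\lfloor x\rfloor)-1\in(-1,3)$.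
\end{proof}

\begin{corollary}\label{cor:slope}
Let $\delta(w)=\frac14(|w|+k)-\sum_{h\in\operatorname{spec}H}F(h)$. Then
\[
-\sigma(\alpha_w^n)-\tfrac12\mathrm{b}_1(\alpha_w^n)=2n\,\delta(w)-\tfrac12+\sum_{h\in\operatorname{spec}H}e_n(h).
\]
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:exact}, $-\sigma=n\bigl(|w|+k-2\sum_hF(h)\bigr)-(k+1)+\sum_he_n(h)$. Subtract $\frac12\mathrm{b}_1=\frac n2(|w|+k)-k-\frac12$.
\end{proof}

The last sum lies between $-k$ and $3k$ for all $n$. So weights with $\delta(w)<0$ give counterexamples to \eqref{eq:question} for all large $n$, and in general $-\sigma/\mathrm{b}_1\to\frac12+\frac{2\delta(w)}{|w|+k}$ as $n\to\infty$. We read $\delta$ as a balance: each of the $|w|+k$ crossings of a period costs $\frac14$, and each of the $k$ eigenvalues earns $F(h)\le1$. Larger weights cost more and raise the eigenvalues, but an eigenvalue earns nothing more once it has passed $4$.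

\begin{example}\label{ex:four}
On four strands $H=(s)$ and $\delta=\frac{s+1}4-F(s)$. This equals $\frac14,\frac13,\frac14$ for $s=2,3,4$ and $\frac{s-3}4$ for $s\ge4$. The limiting ratios are $\frac23,\frac23,\frac35$ and $\frac{s-1}{s+1}$. The smallest ratio occurs where the eigenvalue just reaches $4$, but $\delta$ is never negative.
\end{example}

We shall twice use the spectrum of the $m\times m$ tridiagonal matrix with diagonal entries $\lambda$ and off-diagonal entries $\nu$. Its eigenvalues are
\begin{equation}\label{eq:tridiag}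
\lambda+2\nu\cos\frac{\pi j}{m+1}\qquad(1\le j\le m),
\end{equation}
with eigenvectors $\bigl(\sin\frac{\pi ij}{m+1}\bigr)_{1\le i\le m}$, by the identity $\sin(\xi-\zeta)+\sin(\xi+\zeta)=2\cos\zeta\sin\xi$.

\begin{example}[torus links]\label{ex:torus}
Let $w=(1,\dots,1)$. Then $\alpha_w$ contains each of the generators $a_1,\dots,a_m$, $m=2k+1$, once, and it is conjugate to $a_1a_2\cdots a_m$. Indeed, read the word cyclically, which amounts to conjugation. The letter $a_m$ commutes with all letters but $a_{m-1}$, so it slides back until it follows $a_{m-1}$; the block $a_{m-1}a_m$ commutes with all remaining letters but $a_{m-2}$, so it slides back until it follows $a_{m-2}$; and so on. Hence the closure of $\alpha_w^n$ is the torus link $T(2k+2,n)$. By \eqref{eq:tridiag} the eigenvalues of $H$ are $2-2\cos\frac{\pi j}{k+1}=4\sin^2\frac{\pi j}{2k+2}$, and they earn $\frac j{k+1}$, $1\le j\le k$. So $\delta=\frac{2k+1}4-\frac k2=\frac14$ for every $k$, and $-\sigma/\mathrm{b}_1\to\frac12+\frac1{2(2k+1)}=\frac{k+1}{2k+1}$ as $n\to\infty$.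
\end{example}

\section{Alternating weights}\label{sec:alternating}

For torus links, cost and earnings both grow like $\frac k2$ and cancel up to the constant $\frac14$. A pattern of weights that earns a little more than it costs per pair of columns will overcome any such constant when the number of strands is large. Example~\ref{ex:four} suggests placing many eigenvalues just above $4$. The weights $w=(1,2,1,2,\dots,1,2)$ of length $2r$ do this. Here $k=2r-1$, $|w|=3r$ and $\alpha_w^n=\beta_{r,n}$; we write $H_r$ and $\delta_r$ for $H_w$ and $\delta(w)$.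

\begin{example}[eight strands]\label{ex:eight}
For $r=2$,
\[
H_2=3I-T,\qquad T=\begin{pmatrix}0&2&0\\2&0&1\\0&1&0\end{pmatrix},\qquad\det(\lambda I-T)=\lambda^3-5\lambda .
\]
The eigenvalues of $H_2$ are $3+\sqrt5$, $3$ and $3-\sqrt5$. The first exceeds $4$ and earns $1$; the second earns $\frac23$. Write $3-\sqrt5=4\sin^2A$. Then $\cos2A=1-2\sin^2A=\frac{\sqrt5-1}2$, whose square $\frac{3-\sqrt5}2$ is less than $\frac12$. So $2A>\frac\pi4$, and the third eigenvalue earns $\frac14+D$ with $D>0$. The cost is $\frac94$, hence $\delta_2=\frac94-1-\frac23-\frac14-D=\frac13-D$. For $r=1$, Example~\ref{ex:four} with $s=3$ gives $\delta=\frac13$. Thus the four new strands cost $\frac54$, and the new pair of eigenvalues $3\pm\sqrt5$ earns $\frac54+D$. The surplus does not yet suffice: $3-\sqrt5<2$ gives $D<\frac14$, so $\delta_2>0$.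
\end{example}

The general case has the same shape: a fixed deficit $\frac13$, and a surplus from each of $r-1$ pairs of eigenvalues.

\begin{lemma}\label{lem:spec}
Let $r\ge2$ and $\tau_j=\sqrt{5+4\cos\frac{\pi j}r}\in(1,3)$ for $1\le j\le r-1$. Then
\[
\operatorname{spec}H_r=\{3\}\cup\{3\pm\tau_j:1\le j\le r-1\}.
\]
With $F_j=F(3-\tau_j)$ and $D_j=F_j-\frac j{2r}$,
\begin{equation}\label{eq:delta}
\delta_r=\frac r4+\frac1{12}-\sum_{j=1}^{r-1}F_j=\frac13-\sum_{j=1}^{r-1}D_j .
\end{equation}
\end{lemma}

\begin{proof}
Consecutive weights add up to $3$, so $H_r=3I-T$, where $T$ has zero diagonal and $T_{j,j+1}=w_{j+1}$, which is $2$ for odd $j$ and $1$ for even $j$. Listing the $r$ odd-indexed coordinates before the $r-1$ even-indexed ones, we have $T=\bigl(\begin{smallmatrix}0&P\\P^{\top}&0\end{smallmatrix}\bigr)$ with $P$ of size $r\times(r-1)$, and $P^{\top}P$ is the restriction of $T^2$ to the even-indexed coordinates. Its diagonal entries are $T_{2i,2i-1}^2+T_{2i,2i+1}^2=2^2+1^2=5$, its entries next to the diagonal are $T_{2i,2i+1}T_{2i+1,2i+2}=1\cdot2=2$, and the others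 vanish. By \eqref{eq:tridiag} its eigenvalues are $\tau_j^2$. If $P^{\top}Pv=\tau^2v$ with $\tau>0$ and $v\neq0$, then $(\pm\tau^{-1}Pv,v)$ is an eigenvector of $T$ with eigenvalue $\pm\tau$. This gives $2r-2$ distinct eigenvalues $\pm\tau_j$, and the remaining one is $0$ because $T$ has trace $0$.

Since $3+\tau_j>4$, these $r-1$ eigenvalues of $H_r$ earn $1$ each, and $3$ earns $\frac23$. So $\delta_r=\frac{5r-1}4-(r-1)-\frac23-\sum_jF_j$, which is the first equality in \eqref{eq:delta}. The second follows from $\sum_{j=1}^{r-1}\frac j{2r}=\frac{r-1}4$.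
\end{proof}

The spectrum has an upper band in $(4,6)$, which starts exactly where $F$ reaches $1$, and a lower band in $(0,2)$, on which $F$ runs from $0$ to $\frac12$. If $F_j$ were the linear interpolation $\frac j{2r}$, a pair $3\pm\tau_j$ would earn $\frac54$ on average, which is the cost of four more strands. The number $D_j$ is the excess over this tie.

\begin{remark}
Among the weights $(1,m,\dots,1,m)$ of length $2r$, only $m=2$ can give $\delta<0$. The case $m=1$ is Example~\ref{ex:torus}. For $m\ge3$ the proof of Lemma~\ref{lem:spec} gives the eigenvalues $1+m$ and $1+m\pm\tau_j$ with $\tau_j^2=1+m^2+2m\cos\frac{\pi j}r>(m-1)^2$. The lower band again lies below $2$, so the earnings are at most $1+\frac32(r-1)$, while the cost is $\frac{(m+3)r-1}4\ge\frac32r-\frac14$.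
\end{remark}

\section{The surplus of the lower band}\label{sec:surplus}

We need $\sum_jD_j>\frac13$ for an explicit $r$. Up to a factor $\pi$, $D_j$ is a difference of two angles whose cosines are simple, so we compare cosines, as in Example~\ref{ex:eight}. This bounds $D_j$ from below by a rational function of a cosine, which has an elementary integral. Define $A_j\in(0,\frac\pi4)$ by $4\sin^2A_j=3-\tau_j$, and put $\varphi_j=\frac{\pi j}{2r}\in(0,\frac\pi2)$. Then $F_j=2A_j/\pi$ and $\pi D_j=2A_j-\varphi_j$.

\begin{lemma}\label{lem:pointwise}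
With $u=\cos\varphi_j\in(0,1)$, we have $\pi D_j\ge q(u):=\dfrac{u(1-u)}{1+2u}>0$.
\end{lemma}

\begin{proof}
We have $\tau_j^2=5+4\cos2\varphi_j=1+8u^2$ and $\cos2A_j=1-2\sin^2A_j=\frac{\tau_j-1}2$. Therefore
\[
\cos\varphi_j-\cos2A_j=\frac{(1+2u)-\tau_j}2=\frac{(1+2u)^2-(1+8u^2)}{2(1+2u+\tau_j)}=\frac{2u(1-u)}{1+2u+\tau_j}>0 .
\]
Positivity has two consequences. First, $\tau_j<1+2u$, so the last fraction is at least $q(u)$. Second, $2A_j>\varphi_j$, because both angles lie in $(0,\frac\pi2)$, where the cosine decreases. As $|\cos\xi-\cos\zeta|\le|\xi-\zeta|$, we obtain $2A_j-\varphi_j\ge\cos\varphi_j-\cos2A_j\ge q(u)$.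
\end{proof}

\begin{lemma}\label{lem:sum}
For $r\ge2$, $\displaystyle\ \sum_{j=1}^{r-1}D_j\ge\frac1\pi\Bigl(rE-1+\frac{\sqrt3}2\Bigr)$, with $E$ as in Theorem~\ref{thm:strong}.
\end{lemma}

\begin{proof}
Let $f(\varphi)=q(\cos\varphi)$ on $[0,\frac\pi2]$ and $\Delta=\frac\pi{2r}$. By Lemma~\ref{lem:pointwise} it suffices to show that $\sum_{j=1}^{r-1}f(j\Delta)\ge rE-1+\frac{\sqrt3}2$. We compare the sum with an integral, using that $f$ has a single peak.

The numerator of $q'(u)$ is $(1-2u)(1+2u)-2u(1-u)=1-2u-2u^2$, which changes sign on $[0,1]$ only at $u_0=\frac{\sqrt3-1}2$, from positive to negative. So $f$ increases and then decreases, and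
\[
\max f=q(u_0)=\frac{(\sqrt3-1)(3-\sqrt3)}{4\sqrt3}=1-\frac{\sqrt3}2 .
\]
Let $I_i=[i\Delta,(i+1)\Delta]$ for $0\le i\le r-1$, and let $I_m$ contain the point where $f$ is maximal. For $i<m$, $f$ increases on $I_i$ and $\int_{I_i}f\le\Delta f((i+1)\Delta)$. For $i>m$, $f$ decreases on $I_i$ and $\int_{I_i}f\le\Delta f(i\Delta)$. Finally $\int_{I_m}f\le\Delta\max f$. The grid points used are $\Delta,\dots,m\Delta$ and $(m+1)\Delta,\dots,(r-1)\Delta$, each once. Hence
\[
\sum_{j=1}^{r-1}f(j\Delta)\ge\frac1\Delta\int_0^{\pi/2}f-\max f .
\]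
Division with remainder gives $q(u)=\frac34-\frac u2-\frac34\cdot\frac1{1+2u}$. The substitution $y=\tan\frac\varphi2$, with $\cos\varphi=\frac{1-y^2}{1+y^2}$ and $d\varphi=\frac{2\,dy}{1+y^2}$, gives
\[
\int_0^{\pi/2}\frac{d\varphi}{1+2\cos\varphi}=\int_0^1\frac{2\,dy}{3-y^2}=\frac1{\sqrt3}\ln\frac{\sqrt3+1}{\sqrt3-1}=\frac{\ln(2+\sqrt3)}{\sqrt3}.
\]
So $\int_0^{\pi/2}f=\frac{3\pi}8-\frac12-\frac{\sqrt3}4\ln(2+\sqrt3)=\frac\pi2E$, and $\frac1\Delta\int_0^{\pi/2}f=rE$.
\end{proof}

We record a numerical bound for $E$. From $\frac1\pi<0.31832$, $\frac{\sqrt3}{2\pi}<0.27567$ and $\ln(2+\sqrt3)<1.31696$, where the product of the last two bounds is less than $0.36305$, we get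
\begin{equation}\label{eq:E}
E>0.75-0.31832-0.36305=0.06863 .
\end{equation}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Apply Corollary~\ref{cor:slope} to $\beta_{r,n}$. By Lemmas~\ref{lem:count} and~\ref{lem:spec}, the $r-1$ eigenvalues $3+\tau_j>4$ have $e_n=1$, and the other $r$ eigenvalues have $e_n<3$. So $\sum_he_n(h)\le4r-1$, and \eqref{eq:delta} gives
\begin{equation}\label{eq:B}
-\sigma(\beta_{r,n})-\tfrac12\mathrm{b}_1(\beta_{r,n})\le n\Bigl(\tfrac23-2\sum_{j=1}^{r-1}D_j\Bigr)+4r-\tfrac32 .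
\end{equation}
Let $r=18$. By Lemma~\ref{lem:sum}, \eqref{eq:E}, $1-\frac{\sqrt3}2<0.13398$ and $\pi<3.1416$,
\[
\sum_{j=1}^{17}D_j>\frac{18\cdot0.06863-0.13398}{3.1416}=\frac{1.10136}{3.1416}>0.3505 .
\]
Hence $\frac23-2\sum_jD_j<\frac23-0.701<-0.0343$, and \eqref{eq:B} becomes
\begin{equation}\label{eq:72}
-\sigma(\beta_{18,n})-\tfrac12\mathrm{b}_1(\beta_{18,n})<-0.0343\,n+70.5 .
\end{equation}
The right side is negative for $n\ge2100$, since $0.0343\cdot2100=72.03$.
\end{proof}

These braids are non-trivial by \eqref{eq:betti}, so \eqref{eq:question} is false. The value $r=18$ is the least for which the bound of Lemma~\ref{lem:sum} exceeds $\frac13$: this requires $rE>\frac\pi3+1-\frac{\sqrt3}2>1.18$, while $\frac1\pi>0.3183$ and $\frac{\sqrt3}{2\pi}\ln(2+\sqrt3)>0.2756\cdot1.3169>0.3629$ give $17E<17\cdot0.0688<1.17$.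

\begin{proof}[Proof of Theorem~\ref{thm:strong}(1)]
By Lemma~\ref{lem:count}, the term $\rho_{r,n}=-\frac12+\sum_he_n(h)$ in Corollary~\ref{cor:slope} satisfies $|\rho_{r,n}|<6r$, because $H_r$ has $2r-1$ eigenvalues. Therefore
\[
\frac{-\sigma(\beta_{r,n})}{\mathrm{b}_1(\beta_{r,n})}=\frac12+\frac{2\delta_r/r+\rho_{r,n}/(nr)}{\mathrm{b}_1(\beta_{r,n})/(nr)} .
\]
As $r,n\to\infty$, we have $|\rho_{r,n}|/(nr)<6/n\to0$, and by \eqref{eq:betti} the denominator $5-\frac1r-\frac4n+\frac1{nr}$ tends to $5$. Let $\Phi(\gamma)=\frac2\pi\arcsin\bigl(\frac12\sqrt{3-\sqrt{5+4\cos\gamma}}\,\bigr)$, a continuous function on $[0,\pi]$ with $\Phi(0)=0$. Then $F_j=\Phi(\pi j/r)$, so $\frac1r\sum_{j=1}^{r-1}F_j$ is a Riemann sum for $\frac1\pi\int_0^\pi\Phi=\kappa$. By the first expression in \eqref{eq:delta}, $\delta_r/r\to\frac14-\kappa$, and the ratio tends to $\frac12+\frac25\bigl(\frac14-\kappa\bigr)=\frac{3-2\kappa}5$.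

By the second expression in \eqref{eq:delta} and Lemma~\ref{lem:sum}, $\delta_r/r\le-\frac E\pi+\frac1r\bigl(\frac13+\frac1\pi\bigr)$. In the limit $\frac14-\kappa\le-\frac E\pi$, that is, $\kappa\ge\frac14+\frac E\pi$. With \eqref{eq:E},
\[
\frac{3-2\kappa}5\le\frac12-\frac{2E}{5\pi}<\frac12-\frac{2\cdot0.0686}{5\cdot3.1416}<0.4913 .
\]
The braids $\beta_{r,n}$ are non-trivial, so the infimum is at most the limit.
\end{proof}

The closure of $\beta_{18,n}$ has exactly $72$ strands and need not be a knot. Both defects can be repaired by a number of crossings that is bounded independently of $n$, while the right side of \eqref{eq:72} tends to $-\infty$. It remains to bound the effect of one crossing.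

\begin{lemma}\label{lem:band}
Let $\beta\in B_b$ be given by a positive word in which all generators occur. Then $\mathrm{b}_1(\beta a_i)=\mathrm{b}_1(\beta)+1$ and $|\sigma(\beta a_i)-\sigma(\beta)|\le1$ for every $i$.
\end{lemma}

\begin{proof}
The first claim is fact (i) with $c=1$. A positive word of length $l$ defines a Seifert surface for its closure, made of $b$ discs and one half-twisted band per letter. If all generators occur, the surface is connected and its first Betti number is $l-b+1$. The surface $\Sigma'$ for $\beta a_i$ is the surface $\Sigma$ for $\beta$ with one more band. So $H_1(\Sigma;\mathbb R)$ is a hyperplane in $H_1(\Sigma';\mathbb R)$, and the Seifert form of $\Sigma'$ restricts to that of $\Sigma$, since curves on $\Sigma$ and their push-offs are unchanged. For a symmetric form $Q'$ and its restriction $Q$ to a hyperplane, the maximal dimension of a positive definite subspace is either the same for $Q'$ and $Q$ or larger by $1$ for $Q'$: a positive definite subspace for $Q$ is one for $Q'$, and one for $Q'$ loses at most one dimension when intersected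 with the hyperplane. The same argument applied to $-Q'$ treats negative definite subspaces, so the signatures differ by at most $1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(2)]
Let $b\ge72$. For $\gamma\in B_m$, the braid $\gamma a_m\in B_{m+1}$ has the same closure as $\gamma$ (positive Markov stabilization). Hence $\beta=\beta_{18,n}\,a_{72}a_{73}\cdots a_{b-1}\in B_b$, which is $\beta_{18,n}$ if $b=72$, has the same closure as $\beta_{18,n}$, and all generators of $B_b$ occur in it.

The components of the closure of a braid correspond to the cycles of its permutation of $\{1,\dots,b\}$. If there is more than one cycle, some $i$ and $i+1$ lie in different cycles, and multiplication by $a_i$ multiplies the permutation by the transposition of $i$ and $i+1$, which merges these two cycles. After at most $b-1$ such steps we reach a positive braid $\beta'\in B_b$ whose closure is a knot. By Lemma~\ref{lem:band}, each step raises $-\sigma-\frac12\mathrm{b}_1$ by at most $1-\frac12$. With \eqref{eq:72},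
\[
-\sigma(\beta')-\tfrac12\mathrm{b}_1(\beta')<-0.0343\,n+70.5+\frac{b-1}2 ,
\]
and the right side is less than $-M$ for $n$ large.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Feller}
Peter Feller, \emph{The signature of positive braids is linearly bounded by their first Betti number}, arXiv:1311.1242 (2013).

\bibitem{GL}
Gordon and Litherland, \emph{On the signature of a link}, Invent. Math. 47 (1978), 53--69.

\end{thebibliography}
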